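\title{Right Engel elements whose order avoids finitely many primes}

\begin{abstract}
An element $x$ of a group $G$ is right $n$-Engel if $[x,g,\dots,g]=1$, with $n$ copies of $g$, for every $g\in G$. We show that for each $n$ there are a finite set of primes $\pi_n$ and an integer $f(n)$ with the following property: if $G$ is nilpotent or finite and $x$ is a right $n$-Engel element of $G$ whose order is finite and divisible by no prime in $\pi_n$, then the normal closure of $x$ is nilpotent of class at most $f(n)$. After excluding a possibly different finite set of primes, $x$ lies in a term $Z_s(G)$ of the upper central series with $s$ depending only on $n$. Conversely, for $n\ge5$ every admissible $\pi_n$ contains all primes $p\le n-2$. The proof turns the Engel condition into a multilinear identity in a graded Lie ring and applies Zelmanov's theorem on Engel Lie algebras of characteristic $0$.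
\end{abstract}

\section{The question and the results}\label{sec:intro}

For elements $a,b$ of a group $G$ put $[a,b]=a^{-1}b^{-1}ab$, $[a,{}_0\,b]=a$ and $[a,{}_n\,b]=[[a,{}_{n-1}\,b],b]$ for $n>0$. Longer commutators, and later Lie brackets, are left-normed: $[a_1,\dots,a_k]=[[a_1,\dots,a_{k-1}],a_k]$. An element $x\in G$ is \emph{right $n$-Engel} if $[x,{}_n\,g]=1$ for all $g\in G$, and $R_n(G)$ is the set of these elements. It is closed under conjugation, and $R_n(G)\subseteq R_{n+1}(G)$. We write $\langle x\rangle^G$ for the normal closure of $x$ in $G$.

The definition is best compared with the upper central series $1=Z_0(G)\le Z_1(G)\le\cdots$, in which $Z_{k+1}(G)/Z_k(G)$ is the center of $G/Z_k(G)$. An element $x$ lies in $Z_n(G)$ exactly when $[x,g_1,\dots,g_n]=1$ for all $g_1,\dots,g_n\in G$. The Engel condition asks for this only on the diagonal $g_1=\dots=g_n$. Thus $Z_n(G)\subseteq R_n(G)$, with equality for $n=1$. If $x\in Z_n(G)$, then $\langle x\rangle^G\le Z_n(G)$ is nilpotent of class at most $n$, and it is natural to ask how much of this survives under the diagonal condition. By a theorem of Newell, $\langle x\rangle^G$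 is nilpotent of class at most $3$ for every group $G$ and every $x\in R_3(G)$. On the other hand, Gupta and Levin showed that in a $5$-Engel group, that is, a group with $R_5(G)=G$, the normal closure of an element need not be nilpotent.

Suppose now that $G$ is nilpotent or finite. Then every $x\in R_n(G)$ lies in $Z_k(G)$ for some $k$ (for finite groups this is Baer's theorem, recalled in Section~\ref{sec:facts}), so $\langle x\rangle^G$ is nilpotent. But $k$ depends on $G$, and the issue is whether the class is bounded in terms of $n$ alone. A linear model suggests what to expect. Let $A$ be an abelian normal subgroup of $G$, written additively and regarded as a right $G$-module under conjugation; then $[a,{}_n\,g]=a(g-1)^n$ for $a\in A$. If $pA=0$ and $G/A$ has exponent $p$, then $(g-1)^p=g^p-1$ acts as zero on $A$, so every element of $A$ is right $p$-Engel for a purely arithmetical reason, however complicated the action. One should therefore expect no bound for $p$-elements when $p$ is small compared with $n$. In characteristic $0$ the picture is the opposite: by Zelmanov's theorem, a Lie algebra satisfying $[u,{}_n\,v]=0$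 is nilpotent. A nilpotency theorem over $\mathbb Q$, applied to a free object, holds over $\mathbb Z$ up to torsion that involves only finitely many primes. The natural guess is that a bound exists once finitely many primes are excluded.

For a set of primes $\pi$ let $\pi'$ be the set of primes not in $\pi$. A \emph{$\pi$-element} is an element of finite order all of whose prime divisors lie in $\pi$, and a \emph{$\pi$-group} is a group consisting of $\pi$-elements. The following question comes from the paper \cite{AK} of Abdollahi and Khosravi. We require $\pi_n$ to be finite; this excludes the trivial choice of the set of all primes, for which $\pi_n'$ is empty.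

\begin{quote}
\textbf{Question.} Let $n$ be a positive integer. Are there a finite set of primes $\pi_n$, depending only on $n$, and a function $f\colon\mathbb N\to\mathbb N$ such that $\langle x\rangle^G$ is nilpotent of class at most $f(n)$ for every nilpotent or finite group $G$ and every $\pi_n'$-element $x\in R_n(G)$?
\end{quote}

The answer is yes. The primes and the bound come from a statement about Lie rings. In a Lie ring put
\[
E_m(u_0;u_1,\dots,u_m)=\sum_{\sigma\in S_m}[u_0,u_{\sigma(1)},\dots,u_{\sigma(m)}].
\]
This is the multilinear form of the Engel word: $E_m(u;v,\dots,v)=m!\,[u,{}_m\,v]$. A Lie ring \emph{satisfies $E_m=0$} if $E_m$ vanishes for all values of its arguments.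

\begin{proposition}\label{prop:zel}
For each $m\ge1$ there are integers $c(m),N(m)\ge1$ such that every Lie ring satisfying $E_m=0$ satisfies $N(m)[u_1,\dots,u_{c(m)+1}]=0$.
\end{proposition}

Fix such integers $c(m)$ and $N(m)$ for every $m$, and let $\pi(m)$ be the finite set of primes dividing $N(m)$. For $m=1$ the identity says that the ring is abelian, and $c(1)=N(1)=1$ will do; the case $m=2$ is worked out in Section~\ref{sec:two}.

\begin{theorem}\label{thm:A}
Let $\pi_n=\pi(n)$ and $f(n)=c(n)$. If $G$ is nilpotent or finite and $x\in R_n(G)$ is a $\pi_n'$-element, then $\langle x\rangle^G$ is nilpotent of class at most $f(n)$.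
\end{theorem}

The second theorem controls the action of the whole group $G$ on $\langle x\rangle^G$, at the price of replacing $n$ by $2n$ in the constants. For a subgroup $A$ of $G$ put $[A,{}_0\,G]=A$ and $[A,{}_i\,G]=[[A,{}_{i-1}\,G],G]$. A group $G$ is \emph{locally} in a class $\mathfrak X$ if every finitely generated subgroup of $G$ is contained in a subgroup belonging to $\mathfrak X$, and \emph{residually} in $\mathfrak X$ if every nontrivial element of $G$ has nontrivial image in some quotient of $G$ belonging to $\mathfrak X$. The \emph{maximal condition} means that every ascending chain of subgroups stabilizes.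

\begin{theorem}\label{thm:B}
Let $s=c(2n)$ and $\pi=\pi(2n)$.
\begin{enumerate}
\item[(1)] If $G$ is any group and $x\in R_n(G)\cap Z_k(G)$ for some finite $k$, then $[\langle x\rangle^G,{}_s\,G]$ is a $\pi$-group of finite exponent. Hence, if $\langle x\rangle^G$ has no nontrivial $\pi$-elements (for example, if $x$ is a $\pi'$-element or $G$ is torsion-free), then $x\in Z_s(G)$.
\item[(2)] Let $x\in R_n(G)$ be a $\pi'$-element. If $G$ is nilpotent, or finite, or has the maximal condition, or more generally lies in the smallest class that contains these groups and is closed under taking groups locally or residually in the class, then $x\in Z_s(G)$; in particular, $\langle x\rangle^G\le Z_s(G)$ has class at most $s$.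
\end{enumerate}
\end{theorem}

The third theorem shows that primes do have to be excluded.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] If $n\ge5$ and $\pi_n$, $f$ are as in the Question, then $\pi_n$ contains every prime $p\le n-2$.
\item[(2)] If $\pi$ and $s$ are such that every $\pi'$-element of $R_n(G)$ lies in $Z_s(G)$ for all finite $p$-groups $G$ and all primes $p$, then $\pi$ contains every prime $p\le n$.
\end{enumerate}
\end{theorem}

For $n\le3$ the Question needs no excluded primes: Newell's theorem permits $\pi_n=\emptyset$ and $f(n)=3$.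

The proofs of Theorems~\ref{thm:A} and~\ref{thm:B} have three steps. A central series of $\langle x\rangle^G$ is assembled into a graded Lie ring or module (Section~\ref{sec:graded}). The Engel condition on $x$ is shown to give the multilinear identity there, exactly and without division by $n!$ (Section~\ref{sec:lin}). Proposition~\ref{prop:zel} then shows that the factors of the series beyond an $n$-bounded point are annihilated by a fixed integer, and for an element of order prime to that integer they vanish (Sections~\ref{sec:A} and~\ref{sec:B}). Section~\ref{sec:two} carries out all three steps by hand for $n=2$. The examples for Theorem~\ref{thm:C} are in Section~\ref{sec:C}, which uses only the commutator identities \eqref{eq:comm}.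

\section{Standard facts on groups and Lie rings}\label{sec:facts}

\subsection*{Groups}
With $u^v=v^{-1}uv$, the following identities hold in every group:
\begin{equation}\label{eq:comm}
u^v=u[u,v],\qquad uv=vu[u,v],\qquad [uv,w]=[u,w]^v[v,w],\qquad [u,vw]=[u,w][u,v]^w.
\end{equation}
We also use the Hall--Witt identity
\begin{equation}\label{eq:HW}
[u,v^{-1},w]^v\,[v,w^{-1},u]^w\,[w,u^{-1},v]^u=1
\end{equation}
and its consequence, the three subgroup lemma: $[[A,B],C]\le[[B,C],A]\,[[C,A],B]$ for normal subgroups $A,B,C$. The lower central series is $\gamma_1(G)=G$, $\gamma_{j+1}(G)=[\gamma_j(G),G]$, and $G$ is nilpotent of class at most $c$ if $\gamma_{c+1}(G)=1$. Three further facts are needed.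

\begin{enumerate}
\item[(G1)] A normal subgroup $H$ lies in $Z_s(G)$ if and only if $[H,{}_s\,G]=1$. This follows by induction on $s$, since $H\le Z_s(G)$ means $[H,G]\le Z_{s-1}(G)$. In particular $Z_s(G)$ is nilpotent of class at most $s$.
\item[(G2)] In a nilpotent group the elements of finite order form a subgroup, which is the direct product of its $p$-components. So the $\pi'$-elements form a subgroup, and a nilpotent group generated by $\pi'$-elements is a $\pi'$-group.
\item[(G3)] (Baer; see \cite[12.3.7]{Robinson}.) Call $x$ a right Engel element if for each $g$ there is an $m$ with $[x,{}_m\,g]=1$. If $G$ has the maximal condition, in particular if $G$ is finite, then every right Engel element of $G$ lies in $Z_k(G)$ for some finite $k$.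
\end{enumerate}

\subsection*{Lie rings and modules}
A \emph{Lie ring} is an abelian group $L$ with a biadditive bracket satisfying $[u,u]=0$ and the Jacobi identity $[u,v,w]+[v,w,u]+[w,u,v]=0$. A \emph{(right) $L$-module} is an abelian group $M$ with a biadditive product $M\times L\to M$ such that
\begin{equation}\label{eq:mod}
m[b,c]=mbc-mcb\qquad(m\in M,\ b,c\in L),
\end{equation}
where $mbc=(mb)c$. Under $ub=[u,b]$ the ring $L$ is a module over itself, the \emph{adjoint module}; here \eqref{eq:mod} is the Jacobi identity rewritten with the help of $[u,v]=-[v,u]$. For $b_1,\dots,b_q\in L$ let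
\[
s_q(b_1,\dots,b_q)=\sum_{\sigma\in S_q}b_{\sigma(1)}\cdots b_{\sigma(q)},\qquad s_0=1,
\]
regarded as an operator on $M$. In the adjoint module, $u_0\,s_m(u_1,\dots,u_m)=E_m(u_0;u_1,\dots,u_m)$.

The Engel condition is imposed only on $x$ and its conjugates, whereas Proposition~\ref{prop:zel} needs an identity on a whole Lie ring. The following lemma bridges this gap; it is the reason for working with the multilinear identity.

\begin{lemma}\label{lem:sub}
Let $M$ be an $L$-module and $n\ge1$. The set $M^\circ$ of all $m\in M$ such that $m\,s_n(b_1,\dots,b_n)=0$ for all $b_1,\dots,b_n\in L$ is a submodule.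
\end{lemma}

\begin{proof}
The set $M^\circ$ is an additive subgroup. Let $c\in L$. Moving $c$ to the left one place at a time by the rule $m'bc=m'cb+m'[b,c]$ gives
\[
(mb_1\cdots b_n)c=(mc)b_1\cdots b_n+\sum_{i=1}^n mb_1\cdots[b_i,c]\cdots b_n .
\]
Summing over all orderings of $b_1,\dots,b_n$, we obtain
\[
m\,s_n(b_1,\dots,b_n)\,c=(mc)\,s_n(b_1,\dots,b_n)+\sum_{i=1}^n m\,s_n(b_1,\dots,[b_i,c],\dots,b_n).
\]
If $m\in M^\circ$, the left side and the last sum vanish, so $mc\in M^\circ$.
\end{proof}

The one deep result that we use is Zelmanov's theorem \cite{Zelmanov}: \emph{a Lie algebra over a field of characteristic $0$ satisfying $[u,{}_m\,v]=0$ for some fixed $m$ is nilpotent.} No finite generation is assumed. This matters, because we apply the theorem to a free object on infinitely many generators in order to obtain a class that depends on $m$ only.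

\begin{proof}[Proof of Proposition~\ref{prop:zel}]
Let $\Lambda$ be the free Lie ring on $x_1,x_2,\dots$, and let $T$ be the ideal generated by all values of $E_m$ on $\Lambda$. Since $E_m$ is multilinear and vanishes on $\Lambda/T$, it vanishes on the Lie algebra $(\Lambda/T)\otimes\mathbb Q$. There $m!\,[u,{}_m\,v]=E_m(u;v,\dots,v)=0$, hence $[u,{}_m\,v]=0$, and the algebra is nilpotent by Zelmanov's theorem. Let $c(m)\ge1$ be an upper bound for its class. The element $[x_1,\dots,x_{c(m)+1}]+T$ lies in the kernel of the map $\Lambda/T\to(\Lambda/T)\otimes\mathbb Q$, which is the torsion subgroup. So $N(m)[x_1,\dots,x_{c(m)+1}]\in T$ for some $N(m)\ge1$. If $L$ satisfies $E_m=0$ and $u_1,\dots,u_{c(m)+1}\in L$, take a homomorphism $\Lambda\to L$ sending $x_i$ to $u_i$ for $i\le c(m)+1$. It kills $T$, and therefore $N(m)[u_1,\dots,u_{c(m)+1}]=0$.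
\end{proof}

\section{The graded Lie ring and module of a normal subgroup}\label{sec:graded}

Let $H\trianglelefteq G$. Put
\[
G_j=\gamma_j(G),\qquad H_1=H,\qquad H_{i+1}=[H_i,G].
\]
These subgroups are normal in $G$, and $H_{i+1}\le H_i\le G_i$. For $H=G$ the two series coincide. The basic inclusion is
\begin{equation}\label{eq:filt}
[H_i,G_j]\le H_{i+j}\qquad(i,j\ge1).
\end{equation}
For $j=1$ this is the definition. If it holds for $j$ and all $i$, the three subgroup lemma gives
\[
[H_i,G_{j+1}]=[[G_j,G],H_i]\le[[G,H_i],G_j]\,[[H_i,G_j],G]\le[H_{i+1},G_j]\,[H_{i+j},G]\le H_{i+j+1}.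
\]
The factors $H_i/H_{i+1}$ are abelian, and $G$ acts trivially on them by conjugation. We write them additively and set
\[
\mathcal L(G)=\bigoplus_{j\ge1}\mathcal L_j,\quad \mathcal L_j=G_j/G_{j+1},\qquad\qquad M(H,G)=\bigoplus_{i\ge1}M_i,\quad M_i=H_i/H_{i+1}.
\]

\begin{lemma}\label{lem:graded}
The rule $hH_{i+1}\cdot gG_{j+1}=[h,g]H_{i+j+1}$, for $h\in H_i$ and $g\in G_j$, defines a biadditive product $M(H,G)\times\mathcal L(G)\to M(H,G)$. For $H=G$ it makes $\mathcal L(G)$ a Lie ring, and for every $H$ it makes $M(H,G)$ an $\mathcal L(G)$-module; $M(G,G)$ is the adjoint module. Moreover,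
\begin{equation}\label{eq:span}
M_{i+1}\text{ is additively generated by the elements }mb\text{ with }m\in M_i,\ b\in\mathcal L_1 .
\end{equation}
\end{lemma}

\begin{proof}
Consider the map $H_i\times G_j\to M_{i+j}$, $(h,g)\mapsto[h,g]H_{i+j+1}$, which makes sense by \eqref{eq:filt}. By the last two identities in \eqref{eq:comm} and the triviality of conjugation on $M_{i+j}$, it is a homomorphism in each variable. By \eqref{eq:filt} it vanishes when $h\in H_{i+1}$ or $g\in G_{j+1}$. So the product is well defined and biadditive. For $H=G$ we write it as a bracket. From $[g,g]=1$ and $[g,l]=[l,g]^{-1}$ we get $[b,b]=0$ and $[b,c]=-[c,b]$ for homogeneous $b,c$, hence $[u,u]=0$ for all $u$.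

Let $h\in H_i$, $g\in G_j$, $l\in G_q$, with classes $\bar h,\bar g,\bar l$. Read \eqref{eq:HW} with $(u,v,w)=(h,g,l)$ in $M_{i+j+q}$, where the conjugations disappear. The commutator $[h,g^{-1},l]$ represents $-\bar h\bar g\bar l$. The commutator $[g,l^{-1},h]=[h,[g,l^{-1}]]^{-1}$ represents $-\bar h(-[\bar g,\bar l])=\bar h[\bar g,\bar l]$. Finally $[l,h^{-1}]=[h^{-1},l]^{-1}$ represents $\bar h\bar l$, so $[l,h^{-1},g]$ represents $\bar h\bar l\bar g$. The sum is zero, which is \eqref{eq:mod} for homogeneous elements, hence for all. For $H=G$ this is the Jacobi identity. Statement \eqref{eq:span} holds because $H_{i+1}$ is generated by the commutators $[h,g]$ with $h\in H_i$, $g\in G$.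
\end{proof}

By \eqref{eq:span}, $M(H,G)$ is generated as a module by $M_1=H/H_2$. A group commutator $[h,g_1,\dots,g_q]$ with $h\in H_i$ and $g_t\in G_{j_t}$ represents $\bar h\bar g_1\cdots\bar g_q$ in $M_{i+j_1+\dots+j_q}$. Information returns from the module to the group through the following remark.
\begin{enumerate}
\item[(G4)] Suppose that $H_{k+1}=1$ for some $k$ and that $NM_i=0$ for all $i\ge t+1$. Then $H_{t+1}$ has exponent dividing $N^k$. Indeed, $h\in H_i$ implies $h^N\in H_{i+1}$ for $i\ge t+1$.
\end{enumerate}

Now let $x\in G$ and $H=\langle x\rangle^G$. There are two ways to apply the construction.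
\begin{enumerate}
\item[(I)] \emph{Inside $H$.} The Lie ring $\mathcal L(H)=M(H,H)$ measures the class of $H$. Its first component $H/\gamma_2(H)$ is generated by the classes of the conjugates $x^g$, $g\in G$, and these lie in $R_n(H)$ if $x\in R_n(G)$.
\item[(O)] \emph{From outside.} The $\mathcal L(G)$-module $M(H,G)$ measures the position of $H$ in the upper central series of $G$, by (G1). Its first component $H/[H,G]$ is generated by the single class $a=xH_2$, because $x^g=x[x,g]$.
\end{enumerate}
Setting (I) leads to Theorem~\ref{thm:A} and setting (O) to Theorem~\ref{thm:B}.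

\section{The case $n=2$}\label{sec:two}

Let $H\trianglelefteq G$, let $x\in H\cap R_2(G)$, and let $b_1\in G_{d_1}$, $b_2\in G_{d_2}$, $d=d_1+d_2$. We expand the relation $[x,g,g]=1$ for $g=b_1b_2$. By \eqref{eq:comm}, $[c,b_1b_2]=[c,b_2][c,b_1][c,b_1,b_2]$ for every $c$. So $[x,g]=c_1c_2c_3$ with $c_1=[x,b_2]$, $c_2=[x,b_1]$, $c_3=[x,b_1,b_2]$, and
\[
1=[c_1c_2c_3,g]=[c_1,g]^{c_2c_3}\,[c_2,g]^{c_3}\,[c_3,g].
\]
Here $[c_3,g]\in[H_{d+1},G]=H_{d+2}$. Since $[x,b_i,b_i]=1$,
\[
[c_1,g]=[x,b_2,b_1]\,[x,b_2,b_1,b_2]\equiv[x,b_2,b_1]\pmod{H_{d+2}},\qquad[c_2,g]=[x,b_1,b_2].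
\]
Both elements lie in $H_{d+1}$, on which conjugation is trivial modulo $H_{d+2}$. Therefore
\begin{equation}\label{eq:two}
[x,b_1,b_2]\,[x,b_2,b_1]\in H_{d+2}.
\end{equation}
In $M(H,G)$ this says $\bar x\,s_2(\bar b_1,\bar b_2)=0$ for homogeneous arguments of arbitrary degrees, hence for all arguments.

Now let $x\in R_2(G)\cap Z_k(G)$ and $H=\langle x\rangle^G$, so that $H$ is nilpotent and $H_{k+1}=1$ by (G1).

In setting (O), Lemma~\ref{lem:sub} extends the identity from the generator $a$ to the whole module: $mbc=-mcb$ for all $m\in M(H,G)$ and $b,c\in\mathcal L(G)$. Then $m[b,c]=2mbc$. Apply the anticommutation rule to the pair $[b,c]$, $e$: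
\[
2mbce=m[b,c]e=-me[b,c]=-2mebc=-2mbce,
\]
where the last step moves $e$ past two letters. So $4mbce=0$, and $4M_i=0$ for $i\ge4$ by \eqref{eq:span}. By (G4), $H_4$ is a $2$-group. If $x$ has odd order, then all elements of $H$ have odd order by (G2), so $H_4=1$ and $x\in Z_3(G)$. Theorem~\ref{thm:C}(2) shows that the prime $2$ cannot be admitted here.

In setting (I), apply \eqref{eq:two} to the group $H$ and the elements $x^g$. Lemma~\ref{lem:sub} shows that $\mathcal L(H)$ satisfies $E_2=0$, that is, $[u,v,w]=-[u,w,v]$. Since also $[u,v,w]=-[v,u,w]$, the bracket $[u,v,w]$ is invariant under cyclic permutations, and the Jacobi identity becomes $3[u,v,w]=0$. So $c(2)=2$, $N(2)=3$ is an admissible choice in Proposition~\ref{prop:zel}, and $\gamma_3(H)$ is a $3$-group by (G4); it is trivial if $x$ has finite order prime to $3$. The choice is not unique: the computation of the previous paragraph, made in the adjoint module, gives $4[u,v,w,e]=0$, and together with $3[u,v,w,e]=0$ this shows that $c(2)=3$, $N(2)=1$ is admissible as well.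

Two features persist for all $n$. The bounds do not depend on $k$, which enters only through (G2) and (G4). And the identity was used with an argument $[b,c]$ of degree $2$, both above and in the proof of Lemma~\ref{lem:sub}; so the analogue of \eqref{eq:two} is needed in all degrees $d_i$, not only for $d_i=1$.

\section{Linearizing the Engel condition}\label{sec:lin}

\begin{lemma}\label{lem:lin}
Let $H\trianglelefteq G$, let $x\in H\cap R_n(G)$, and let $b_i\in G_{d_i}$ for $1\le i\le n$, where $d_i\ge1$. Put $d=d_1+\dots+d_n$. Then
\[
\prod_{\sigma\in S_n}[x,b_{\sigma(1)},\dots,b_{\sigma(n)}]\in H_{d+2}.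
\]
The factors lie in $H_{d+1}$ by \eqref{eq:filt}, so their order is immaterial modulo $H_{d+2}$.
\end{lemma}

As for $n=2$, we expand $[x,{}_n\,b_1\cdots b_n]=1$ into commutators in $x,b_1,\dots,b_n$. Those that involve every $b_i$ cause no trouble: they are either the $n!$ commutators that we want, or they lie in $H_{d+2}$. The difficulty lies with the commutators that omit some $b_i$. For $n=2$ the ones that arose were trivial one by one. For $n=3$, with $d_1=d_2=1$ and $d_3=10$, the expansion contains $[x,b_1,b_1,b_2]$, $[x,b_1,b_2,b_1]$ and $[x,b_2,b_1,b_1]$, which are known only to lie in $H_4$, while the assertion concerns $H_{13}$ modulo $H_{14}$. Such terms cancel only collectively, through the relations $[x,{}_n\prod_{i\in S}b_i]=1$ for proper subsets $S$. To use these relations we must collect the terms according to the set of $b_i$ that they involve, and check that the new commutators created by collecting do not disturb the $n!$ terms of interest. This bookkeeping is done with formal commutators.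

\begin{proof}
Passing to $G/H_{d+2}$ replaces $x$, $b_i$, $H_i$, $G_j$ by their images and preserves the hypotheses. So we may assume $H_{d+2}=1$.

\emph{Formal commutators.} Take letters $X,Y_1,\dots,Y_n$. Each letter is a formal commutator, and so is $[c',c'']$ for formal commutators $c',c''$. A formal commutator $c$ has a value in the free group $F$ on the letters, also denoted $c$. If $X,Y_1,\dots,Y_n$ occur in $c$ with multiplicities $\mu,\mu_1,\dots,\mu_n$, its \emph{weight} is $\omega(c)=\mu+\sum_i\mu_id_i$ and its \emph{support} is $\operatorname{supp}c=\{i:\mu_i\ge1\}$. The weight is positive, and $\omega([c',c''])=\omega(c')+\omega(c'')$. Let $\mathcal C$ be the set of formal commutators in which $X$ occurs. Call $c$ \emph{multilinear} if every letter occurs in it exactly once. Since all $d_i\ge1$,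
\begin{equation}\label{eq:full}
c\in\mathcal C,\ \operatorname{supp}c=\{1,\dots,n\}\ \Longrightarrow\ \omega(c)\ge d+1,\text{ with equality if and only if $c$ is multilinear.}
\end{equation}

For $S\subseteq\{1,\dots,n\}$ let $\varphi_S\colon F\to G$ send $X$ to $x$, and $Y_i$ to $b_i$ if $i\in S$ and to $1$ otherwise; let $\varphi=\varphi_{\{1,\dots,n\}}$. A commutator with a trivial entry is trivial, so by induction on the length of $c$,
\begin{equation}\label{eq:supp}
\varphi_S(c)=\varphi(c)\ \text{ if }\operatorname{supp}c\subseteq S,\qquad\varphi_S(c)=1\ \text{ otherwise.}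
\end{equation}
We also have
\begin{equation}\label{eq:weight}
\varphi(c)\in G_{\omega(c)}\ \text{ for all }c,\qquad\varphi(c)\in H_{\omega(c)}\ \text{ for }c\in\mathcal C.
\end{equation}
This holds for letters. For $c=[c',c'']$ the first statement follows by induction from \eqref{eq:filt} with $H=G$. If $c\in\mathcal C$, one of $c',c''$ lies in $\mathcal C$; its image lies in the appropriate $H_i$ and the image of the other in the appropriate $G_j$, so \eqref{eq:filt} applies, as $[H_i,G_j]=[G_j,H_i]$.

A \emph{list} is a finite sequence $(c_1,\dots,c_t)$ of elements of $\mathcal C$. It is \emph{null} if $\varphi_S(c_1)\cdots\varphi_S(c_t)=1$ for every $S$.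

\emph{Step 1: expansion.} For elements $a,u_1,\dots,u_r$ of a group and $I=\{i_1<\dots<i_k\}\subseteq\{1,\dots,r\}$ write $[a,u_I]=[a,u_{i_1},\dots,u_{i_k}]$, with $[a,u_\emptyset]=a$. Then
\begin{equation}\label{eq:expand}
a^{u_1\cdots u_r}=\prod_{I}[a,u_I],\qquad[a,u_1\cdots u_r]=\prod_{I\ne\emptyset}[a,u_I],
\end{equation}
where the products are taken in a suitable order with $I=\emptyset$ first. The first formula follows by induction on $r$ from $a^{u_1\cdots u_r}=a^{u_2\cdots u_r}[a,u_1]^{u_2\cdots u_r}$, whose two factors contribute the sets $I$ without and with $1$. The second follows on multiplying by $a^{-1}$.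

Let $g=Y_1\cdots Y_n\in F$. We claim that for each $m\ge0$ the element $[X,{}_m\,g]$ is the product of a list in which the entries containing $X$ exactly once are the commutators $[X,Y_{I_1},\dots,Y_{I_m}]=[\dots[[X,Y_{I_1}],Y_{I_2}],\dots,Y_{I_m}]$, one entry for each $m$-tuple $(I_1,\dots,I_m)$ of nonempty subsets of $\{1,\dots,n\}$. For $m=0$ the list is $(X)$. If $(c_1,\dots,c_t)$ is the list for $m$, then by \eqref{eq:comm} and \eqref{eq:expand}
\[
[X,{}_{m+1}\,g]=\prod_{j=1}^t[c_j,g]^{c_{j+1}\cdots c_t}=\prod_{j=1}^t\ \prod_{I\ne\emptyset}[c_j,Y_I]^{c_{j+1}\cdots c_t}.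
\]
By the first formula in \eqref{eq:expand}, each factor on the right is $[c_j,Y_I]$ followed by commutators $[[c_j,Y_I],c_l,\dots]$ with $l>j$, and these contain $X$ at least twice. So the entries of the new list that contain $X$ once are the $[c_j,Y_I]$ in which $c_j$ contains $X$ once. This proves the claim.

Take $m=n$. The list is null, because its product maps under $\varphi_S$ to $[x,{}_n\prod_{i\in S}b_i]=1$; this is the only place where the Engel hypothesis is used. An entry $[X,Y_{I_1},\dots,Y_{I_n}]$ is multilinear exactly when the $n$ nonempty sets $I_1,\dots,I_n$ partition $\{1,\dots,n\}$, that is, when they are distinct singletons. So the multilinear entries are the commutators $[X,Y_{\sigma(1)},\dots,Y_{\sigma(n)}]$, one for each $\sigma\in S_n$.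

\emph{Step 2: collection.} Two moves turn a null list into a null list:
\begin{enumerate}
\item[(a)] replace adjacent entries $c,c'$ by $c',c,[c,c']$; the product in $F$ is unchanged, by \eqref{eq:comm};
\item[(b)] delete an entry of weight at least $d+2$; all its images $\varphi_S(c)$ are trivial, by \eqref{eq:supp}, \eqref{eq:weight} and $H_{d+2}=1$.
\end{enumerate}
Neither move creates or removes a multilinear entry: the new entry in (a) contains $X$ at least twice, and multilinear entries have weight $d+1$.

Fix any linear order on the subsets of $\{1,\dots,n\}$. An \emph{inversion} of a list is a pair of positions $j<l$ with $\operatorname{supp}c_j>\operatorname{supp}c_l$, and its \emph{size} is $\omega(c_j)+\omega(c_l)$. First delete all entries of weight at least $d+2$; then all sizes lie between $2$ and $2d+2$. Let $\nu_e$ be the number of inversions of size $e$. If there is an inversion, there is one in adjacent positions, of size $e$ say. Apply (a) to it, and then (b) to the new entry if its weight $e$ is at least $d+2$. The inversion disappears, all other pairs of old entries keep their relative order, and inversions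 involving the new entry have size greater than $e$. So $(\nu_2,\dots,\nu_{2d+2})$ decreases in the lexicographic order. This order is a well-order on tuples of nonnegative integers of fixed length, so the process stops. We arrive at a null list with the same multilinear entries, with all weights at most $d+1$, and with the entries of each support $T$ in consecutive positions. Let $w_T\in F$ be the product of the entries of support $T$.

\emph{Step 3: removing the proper supports.} By \eqref{eq:supp}, nullity says that for each $S$ the product of the elements $\varphi(w_T)$, $T\subseteq S$, in the fixed order, equals $1$. By induction on $|S|$, all factors with $T\ne S$ are trivial, and hence $\varphi(w_S)=1$. For $S=\{1,\dots,n\}$, the entries of support $S$ are exactly the multilinear ones, by \eqref{eq:full} and the bound on the weights. Thus the product of the elements $[x,b_{\sigma(1)},\dots,b_{\sigma(n)}]$, in some order, is $1$.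
\end{proof}

\begin{corollary}\label{cor:lin}
Let $H\trianglelefteq G$, and suppose that $H/H_2$ is generated by classes of elements of $H\cap R_n(G)$. Then $m\,s_n(b_1,\dots,b_n)=0$ for all $m\in M(H,G)$ and $b_1,\dots,b_n\in\mathcal L(G)$.
\end{corollary}

\begin{proof}
For $x\in H\cap R_n(G)$, Lemma~\ref{lem:lin} says that $(xH_2)\,s_n(b_1,\dots,b_n)=0$ in $M_{d+1}$ for homogeneous $b_i\in\mathcal L_{d_i}$. By multilinearity this holds for all $b_i$. The submodule $M^\circ$ of Lemma~\ref{lem:sub} therefore contains $M_1$, which generates $M(H,G)$.
\end{proof}

\section{The class of the normal closure}\label{sec:A}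

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We have $x\in Z_k(G)$ for some finite $k$: trivially if $G$ is nilpotent, and by (G3) if $G$ is finite. So $H=\langle x\rangle^G\le Z_k(G)$ is nilpotent of class at most $k$. It is generated by conjugates of the $\pi_n'$-element $x$, so it is a $\pi_n'$-group by (G2).

In setting (I), Corollary~\ref{cor:lin} applies to the group $H$ with normal subgroup $H$. The module is the adjoint module of $L=\mathcal L(H)$, so $L$ satisfies $E_n=0$. Write $c=c(n)$ and $N=N(n)$. For $i\ge c+1$, repeated use of \eqref{eq:span} shows that $L_i=\gamma_i(H)/\gamma_{i+1}(H)$ is additively generated by the elements $[u,v_1,\dots,v_c]$ with $u\in L_{i-c}$ and $v_j\in L_1$. Proposition~\ref{prop:zel} gives $NL_i=0$. By (G4), $\gamma_{c+1}(H)$ has exponent dividing $N^k$, so it is a $\pi_n$-group. It is also a $\pi_n'$-group, hence trivial.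
\end{proof}

The assumption that $G$ is nilpotent or finite serves only to make $H$ nilpotent, which is needed twice: to pass from the order of $x$ to the orders of all elements of $H$, and to make the series $\gamma_i(H)$ reach $1$. Without it the argument still shows that $\gamma_i(H)/\gamma_{i+1}(H)$ has exponent dividing $N(n)$ for $i>c(n)$, but it says nothing about the intersection of the series. The assumption on the order of $x$ is used only to show that the $\pi_n$-group $\gamma_{c+1}(H)$ is trivial.

\section{The position in the upper central series}\label{sec:B}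

In setting (O), Corollary~\ref{cor:lin} gives an identity for the action of $\mathcal L(G)$ on $M(H,G)$. It gives no identity for $\mathcal L(G)$ itself, and none can be expected: if $x$ is central, $G$ may be any group. Proposition~\ref{prop:zel}, however, is a statement about Lie rings. We therefore replace $\mathcal L(G)$ by its image in the endomorphism ring of the module, where $s_n=0$ becomes an identity between operators, and we combine this image and the module into one Lie ring. A bracket $[c,b_1,\dots,b_q]$ of operators expands into products with some $b_i$ to the left of $c$ and the others to the right. After symmetrization such a product vanishes if one side carries at least $n$ factors, which is guaranteed when $2n-1$ operators are distributed. One further argument may be occupied by an element of the module, and this is the source of the number $2n$.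

Let $M$ be a module for a Lie ring $\mathcal L$, and let $\operatorname{End}(M)$ be the ring of endomorphisms of the additive group $M$, acting on the right. By \eqref{eq:mod}, the image $L$ of $\mathcal L$ in $\operatorname{End}(M)$ is a Lie ring under $[b,b']=bb'-b'b$. On $P=M\oplus L$ define
\[
[m+b,\,m'+b']=(mb'-m'b)+[b,b'].
\]
This bracket is biadditive and alternating, $[m,b]=mb$, $[b,m]=-mb$, $[M,M]=0$ and $[M,P]\subseteq M$. The Jacobi identity is additive in each argument and cyclically symmetric. It holds for three arguments in $L$; for two or more arguments in $M$ every term is zero; and for one argument in $M$ it reads $mbb'-m[b,b']-mb'b=0$. So $P$ is a Lie ring with abelian ideal $M$.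

\begin{lemma}\label{lem:semi}
If $s_n(b_1,\dots,b_n)=0$ in $\operatorname{End}(M)$ for all $b_1,\dots,b_n\in L$, then $P$ satisfies $E_{2n}=0$.
\end{lemma}

\begin{proof}
First, $s_q=0$ on $L$ for all $q\ge n$: grouping the permutations by their last $q-n$ values writes $s_q(b_1,\dots,b_q)$ as a sum of terms $s_n(\cdots)\,b_{j_1}\cdots b_{j_{q-n}}$.

Let $b_1,\dots,b_r,c\in L$. For $\tau\in S_r$ and $I=\{i_1<\dots<i_k\}\subseteq\{1,\dots,r\}$ put $b^{\uparrow}_{\tau,I}=b_{\tau(i_1)}\cdots b_{\tau(i_k)}$ and $b^{\downarrow}_{\tau,I}=b_{\tau(i_k)}\cdots b_{\tau(i_1)}$, empty products being $1$. For $0\le q\le r$ we have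
\begin{equation}\label{eq:adexp}
[c,b_{\tau(1)},\dots,b_{\tau(q)}]\,b_{\tau(q+1)}\cdots b_{\tau(r)}=\sum_{I\subseteq\{1,\dots,q\}}(-1)^{|I|}\,b^{\downarrow}_{\tau,I}\;c\;b^{\uparrow}_{\tau,I^c},\qquad I^c=\{1,\dots,r\}\setminus I,
\end{equation}
because each bracket $[\,\cdot\,,b]$ places $b$ either at the right end with sign $+$ or at the left end with sign $-$, and $I$ records the positions at which the left end is chosen. Fix $I$ with $|I|=i$ and sum over $\tau$, grouping by the set $A=\tau(I)$. For fixed $A$, the restrictions of $\tau$ to $I$ and to $I^c$ run independently through all bijections onto $A$ and onto its complement $A^c$. Hence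
\[
\sum_{\tau\in S_r}b^{\downarrow}_{\tau,I}\;c\;b^{\uparrow}_{\tau,I^c}=\sum_{|A|=i}s_i(b_A)\;c\;s_{r-i}(b_{A^c}),
\]
where $b_A$ is the family of the $b_j$ with $j\in A$. If $r\ge2n-1$, then $i\ge n$ or $r-i\ge n$, and the right side is zero. Summing \eqref{eq:adexp} over $\tau$, we conclude that
\begin{equation}\label{eq:vanish}
\sum_{\tau\in S_r}[c,b_{\tau(1)},\dots,b_{\tau(q)}]\,b_{\tau(q+1)}\cdots b_{\tau(r)}=0\qquad(r\ge2n-1,\ 0\le q\le r).
\end{equation}

By multilinearity it suffices to evaluate $E_{2n}(u_0;u_1,\dots,u_{2n})$ when each $u_i$ lies in $M$ or in $L$.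
\begin{itemize}
\item If at least two $u_i$ lie in $M$, each term vanishes: from the first entry in $M$ on, the partial bracket lies in $M$, and it becomes zero at the second.
\item If only $u_0$ lies in $M$, the value is $u_0\,s_{2n}(u_1,\dots,u_{2n})=0$.
\item If all $u_i$ lie in $L$, the value is the left side of \eqref{eq:vanish} with $c=u_0$ and $q=r=2n$.
\item Suppose that $u_0=c\in L$, that exactly one $u_j=m$ with $j\ge1$ lies in $M$, and that $b_1,\dots,b_r\in L$ with $r=2n-1$ are the others. A term in which $m$ is preceded by exactly $q$ of the $b_i$ equals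
\[
[c,b_{\tau(1)},\dots,b_{\tau(q)},m,b_{\tau(q+1)},\dots,b_{\tau(r)}]=-m\,[c,b_{\tau(1)},\dots,b_{\tau(q)}]\,b_{\tau(q+1)}\cdots b_{\tau(r)}.
\]
For each $q$ these terms, with $\tau\in S_r$, sum to zero by \eqref{eq:vanish}.
\end{itemize}
This covers all cases.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Let $H=\langle x\rangle^G\le Z_k(G)$. Then $H_{k+1}=[H,{}_k\,G]=1$ by (G1). Let $M=M(H,G)$ and $\mathcal L=\mathcal L(G)$. By (O) and Corollary~\ref{cor:lin}, the hypothesis of Lemma~\ref{lem:semi} holds, so $P$ satisfies $E_{2n}=0$. Proposition~\ref{prop:zel} with $m=2n$, applied in $P$ to an element $u\in M$ and the images of $b_1,\dots,b_s\in\mathcal L$, gives $N(2n)\,ub_1\cdots b_s=0$. For $i\ge s+1$ the group $M_i$ is additively generated by such products with $u\in M_{i-s}$ and $b_j\in\mathcal L_1$, by \eqref{eq:span}. So $N(2n)M_i=0$, and by (G4) the subgroup $H_{s+1}=[H,{}_s\,G]$ has exponent dividing $N(2n)^k$. It is a $\pi$-group of finite exponent.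

If $H$ has no nontrivial $\pi$-elements, then $H_{s+1}=1$, and $x\in Z_s(G)$ by (G1). This applies when $G$ is torsion-free. It also applies when $x$ is a $\pi'$-element, since the nilpotent group $H$ is then a $\pi'$-group by (G2).

(2) Let $\mathfrak X$ be the class of groups $G$ in which every $\pi'$-element of $R_n(G)$ lies in $Z_s(G)$. By part (1), $\mathfrak X$ contains all nilpotent groups, and by part (1) and (G3) it contains all groups with the maximal condition, among them the finite groups. It remains to show that $\mathfrak X$ is closed under the two operations. Let $x\in R_n(G)$ be a $\pi'$-element and let $g_1,\dots,g_s\in G$; we must show that $[x,g_1,\dots,g_s]=1$. If $G$ is locally in $\mathfrak X$, choose a subgroup $K\in\mathfrak X$ containing $x,g_1,\dots,g_s$. Then $x\in R_n(K)$, so $x\in Z_s(K)$ and the commutator is trivial. If $G$ is residually in $\mathfrak X$, the image of $x$ in each quotient belonging to $\mathfrak X$ is a right $n$-Engel $\pi'$-element, so the commutator has trivial image in each such quotient and is trivial. The final assertion follows from (G1).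
\end{proof}

\section{Primes that must be excluded}\label{sec:C}

Both examples make the linear model of Section~\ref{sec:intro} concrete. Let $p$ be a prime and $Q$ a finite $p$-group. Let $A=\mathbb F_p[Q]$ be the additive group of the group algebra, on which $Q$ acts by right multiplication, and let $W=A\rtimes Q$, a finite $p$-group in which $\mu^q=\mu q$ for $\mu\in A$, $q\in Q$. Elements of $A$ are written additively, and $1_A$ is the identity of the algebra, an element of order $p$ in $W$. Since $A$ is abelian,
\begin{equation}\label{eq:wreath}
[\mu,\alpha q]=\mu(q-1),\qquad[q,\mu]=-\mu(q-1)\qquad(\mu,\alpha\in A,\ q\in Q).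
\end{equation}
Long nontrivial commutators come from the following observation. If $e_1,\dots,e_k$ is a basis of an elementary abelian subgroup $E\le Q$ of exponent $p$, then
\begin{equation}\label{eq:nonzero}
\prod_{i=1}^k(e_i-1)^{p-1}=\sum_{e\in E}e\ne0 .
\end{equation}
Indeed, $(\theta-1)^{p}=\theta^p-1$ in the polynomial ring $\mathbb F_p[\theta]$, so $(\theta-1)^{p-1}=1+\theta+\dots+\theta^{p-1}$, and multiplying out gives each element of $E$ once.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Let $p\le n$, let $Q$ be elementary abelian of exponent $p$ with basis $b_1,\dots,b_r$, and let $x=1_A$. For $g=\alpha q$, formula \eqref{eq:wreath} gives $[x,{}_p\,g]=(q-1)^p=q^p-1=0$, so $x\in R_p(W)\subseteq R_n(W)$. Commuting $x$ successively $p-1$ times with each $b_i$ produces the nonzero element \eqref{eq:nonzero}, so $x\notin Z_{r(p-1)}(W)$. If $p\notin\pi$, then $x$ is a $\pi'$-element and $x\in Z_s(W)$ for every $r$, which fails once $r(p-1)\ge s$. Hence $p\in\pi$.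
\end{proof}

In this example $\langle x\rangle^W\le A$ is abelian, so it says nothing about the Question. For the normal closure to have large class, it should contain both a part of $A$ and a large subgroup $E$ of $Q$ acting on it. So we take the Engel element $y$ in $Q$, and choose $Q$ of class $2$ such that $\langle y\rangle^Q$ is elementary abelian of large rank. Two commutations are then needed to move from $y$ into $A$, and this accounts for the bound $n-2$ in place of $n$.

Let $r\ge1$. Let $E$ be elementary abelian of exponent $p$ with basis $y,z_1,\dots,z_r$, and $T$ elementary abelian of exponent $p$ with basis $t_1,\dots,t_r$. Let $t_i$ act on $E$ by $y^{t_i}=yz_i$ and $z_j^{t_i}=z_j$; these automorphisms commute and have order $p$. Put $Q=E\rtimes T$. The subgroup $\langle z_1,\dots,z_r\rangle$ is central, has abelian quotient, and is generated by the commutators $[y,t_i]=z_i$. So it equals $Q'$, the group $Q$ has class $2$, and $\langle y\rangle^Q=E$. In a group of class $2$ the commutator is multiplicative in each variable and $(uv)^m=u^mv^m[v,u]^{m(m-1)/2}$. For odd $p$ it follows that $u\mapsto u^p$ is an endomorphism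 of $Q$, because $Q'$ has exponent $p$; it is trivial on the generators, so $Q$ has exponent $p$. Let $W=A\rtimes Q$ as above.

\begin{lemma}\label{lem:ex}
The element $y$ lies in $R_{p+2}(W)$ if $p$ is odd and in $R_5(W)$ if $p=2$. The group $B=\langle y\rangle^W$ has nilpotency class at least $(r+1)(p-1)$.
\end{lemma}

\begin{proof}
Let $g=\alpha q$ with $\alpha\in A$, $q\in Q$, and put $z=[y,q]\in Q'\le Z(Q)$. By \eqref{eq:comm} and \eqref{eq:wreath},
\[
[y,g]=[y,q][y,\alpha]^q=z\beta,\qquad\beta=-\alpha(y-1)q\in A,
\]
and $[z,g]=[z,q][z,\alpha]^q=-\alpha(z-1)q\in A$. As $A$ is abelian,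
\[
[y,g,g]=[z,g]^\beta[\beta,g]=-\alpha\bigl((z-1)q+(y-1)q(q-1)\bigr)\in A.
\]
Each further commutation with $g$ multiplies by $q-1$, so for $m\ge0$
\begin{equation}\label{eq:engelW}
[y,{}_{m+2}\,g]=-\alpha\bigl((z-1)q(q-1)^m+(y-1)q(q-1)^{m+1}\bigr).
\end{equation}
If $p$ is odd, $(q-1)^p=q^p-1=0$, and \eqref{eq:engelW} vanishes for $m=p$.

Let $p=2$. Now $Q$ has elements of order $4$, and we must show that \eqref{eq:engelW} vanishes for $m=3$. Write $q=et$ with $t\in T$ and $e\in y^\varepsilon Q'$, $\varepsilon\in\{0,1\}$. Since $E$ is abelian, $y^q=y^t$, so $z=[y,t]$ and $[e,t]=z^\varepsilon$. Using $t^2=e^2=1$ we get $q^2=e\,e^{t}=e^2[e,t]=z^\varepsilon$. Hence $q^4=1$ and $(q-1)^4=q^4-1=0$, which kills the second term. Also $(q-1)^2=q^2-1=z^\varepsilon-1$, and $(z-1)(z^\varepsilon-1)=0$, trivially for $\varepsilon=0$ and because $(z-1)^2=z^2-1=0$ for $\varepsilon=1$. So $(z-1)q(q-1)^3=(z-1)(q-1)^2q(q-1)=0$, which kills the first term.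

For the class, note that $B\ge E$ and that $y-1=[1_A,y]\in B=\gamma_1(B)$. Commuting an element $\mu\in A\cap\gamma_j(B)$ with $e\in E$ gives $\mu(e-1)\in A\cap\gamma_{j+1}(B)$. Starting from $y-1$, commute $p-2$ more times with $y$ and then $p-1$ times with each $z_i$. The result is $(y-1)^{p-1}\prod_{i=1}^r(z_i-1)^{p-1}\in\gamma_{(r+1)(p-1)}(B)$, which is nonzero by \eqref{eq:nonzero}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
Let $n\ge5$ and let $p\le n-2$ be a prime. By Lemma~\ref{lem:ex}, $y\in R_n(W)$: for odd $p$ because $p+2\le n$, and for $p=2$ because $5\le n$. The group $W$ is finite and $y$ has order $p$. If $p\notin\pi_n$, then $y$ is a $\pi_n'$-element, and $(r+1)(p-1)\le f(n)$ for every $r\ge1$, which is impossible. Hence $p\in\pi_n$.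
\end{proof}

\begin{remark}
Theorem~\ref{thm:C} applies to the sets in Theorems~\ref{thm:A} and~\ref{thm:B}. So, for every admissible choice of the constants in Proposition~\ref{prop:zel}, the integer $N(n)$ is divisible by all primes $p\le n-2$ when $n\ge5$, and $N(2n)$ is divisible by all primes $p\le n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AK}
A. Abdollahi, H. Khosravi, \emph{On the right and left 4-Engel elements}, arXiv:0903.0691 (2009).

\bibitem{Robinson}
Robinson, \emph{A Course in the Theory of Groups}.

\bibitem{Zelmanov}
Zelmanov, \emph{Engel Lie algebras}, Dokl. Akad. Nauk SSSR 292 (1987); Sib. Math. J. 29 (1988).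

\end{thebibliography}
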